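# Idempotents of degenerating Cartan subalgebras, and the non-normality of $Red(n)$ for $n\ge 10$

## 1. Algebras that carry their idempotents with them

Everything is over $\mathbb C$, and varieties carry their reduced structure. Take a basis of $\mathbb C^n$ and let $A\subset\mathfrak{gl}_n$ be the $n$-dimensional commutative algebra of all matrices that are diagonal in that basis. Inside $A$ there are exactly $n$ idempotents of rank one, say $e_1,\dots,e_n$: the projections to the coordinate lines. They form an unordered set, and they are determined by $A$.

Let $\Sigma\subset\mathbb P(\mathfrak{gl}_n)$ be the variety of rank one matrices, and let $Sym^n\Sigma=\Sigma^n/S_n$. The points of $Sym^n\Sigma$ are the formal sums $z=\sum_{i=1}^n[z_i]$ of $n$ points of $\Sigma$, repetitions allowed. We call them cycles, and write $\operatorname{mult}_x z$ for the number of $i$ with $[z_i]=x$, and $\operatorname{supp} z$ for the set of points that occur. The quotient map $\Sigma^n\to Sym^n\Sigma$ is finite, and $Sym^n\Sigma$ is projective. To a diagonal algebra $A$ we attach the cycle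
$$Z(A)=[e_1]+\dots+[e_n]\in Sym^n\Sigma .$$

Now let the basis degenerate. The algebra $A$, as a point of the Grassmannian $G(n,\mathfrak{gl}_n)$, has limits, and so does the pair $(A,Z(A))$. The object on which the whole proof turns is the space of all limits of pairs.

**Definition 1.** Let $Red(n)^0\subset G(n,\mathfrak{gl}_n)$ be the set of algebras that are diagonal in some basis of $\mathbb C^n$, and let $Red(n)$ be its closure. Let
$$\Gamma\subset Red(n)\times Sym^n\Sigma$$
be the closure of $\{(A,Z(A)):A\in Red(n)^0\}$, and let $\pi:\Gamma\to Red(n)$ be the projection.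

Here is what $\Gamma$ is for. Suppose we find one limit algebra $A$ such that the set $\pi^{-1}(A)$ of limit cycles over $A$ is disconnected. Then $Red(n)$ cannot be normal at $A$, because over a normal variety a projective birational map has connected fibres. So a question about local rings becomes a question about which $n$-tuples of rank one matrices can appear as limits of idempotents.

**The variety.** The variety of reductions is usually described inside $\mathfrak{sl}_n$. Let $n\ge2$. The Cartan subalgebras of $\mathfrak{sl}_n$ are the subspaces of traceless matrices that are diagonal in some basis of $\mathbb C^n$, and $Red(n)$ is the closure of the set of these in $G(n-1,\mathfrak{sl}_n)$. The two descriptions agree. Since $\mathfrak{gl}_n=\mathbb CI\oplus\mathfrak{sl}_n$, the map $L\mapsto\mathbb CI\oplus L$ is a closed embedding $G(n-1,\mathfrak{sl}_n)\to G(n,\mathfrak{gl}_n)$ whose image is the set of subspaces containing $I$, and it sends a Cartan subalgebra to the corresponding diagonal algebra. We work in $G(n,\mathfrak{gl}_n)$ from now on.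

The group $PGL_n$ acts transitively on $Red(n)^0$ by conjugation, and $Red(n)^0=PGL_n/N$, where $N$ is the normalizer of a maximal torus.

**Known facts used.** We take from Atanas Iliev, Laurent Manivel, "Varieties of reductions for $gl\_n$", arXiv:math/0501329 (2005), the following: $Red(n)$ is smooth in codimension one; the canonical divisor of its smooth locus is minus three times the Plücker hyperplane divisor; and $Red(4)$ is normal. (It is also known that $Red(n)$ is singular for every $n\ge4$; we do not need this.) The authors write: "we don't know if our varieties of reductions are normal in general." The question is whether $Red(n)$ is normal for every $n\ge2$. The answer is no.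

**Theorem 1.** For every $n\ge10$, $Red(n)$ is not normal.

**Theorem 2.**

1. Let $n=m+4r$ with $m\ge6$ and $1\le r\le m$. There is a point of $Red(n)$ over which the normalization has at least $\binom mr$ points. So for every $n\ge10$ some point has at least $n-4$ (taking $r=1$), and for $n=6r$, $r\ge3$, some point has at least $\binom{2r}r\ge2^{n/6}$.
2. For every $n\ge10$, $Red(n)$ does not satisfy Serre's condition $S_2$. In particular it is neither Cohen–Macaulay nor Gorenstein, although $\omega=\mathcal O(-3)$ on its smooth locus.

In particular $Red(n)$ is not even unibranch for $n\ge10$: there is a point with more than one point of the normalization above it.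

**The case $n=2$ by hand.** Here $\Sigma\subset\mathbb P^3$ is the quadric $\det=0$. A point of $Red(2)$ is $A=\langle I,M\rangle$ with $M$ traceless and nonzero. Every line $\mathbb CM$ occurs, because the diagonalizable $M$ are dense. So $Red(2)=\mathbb P(\mathfrak{sl}_2)=\mathbb P^2$, which is normal. On $A$ we have $\det(xI+yM)=x^2+y^2\det M$. If $\det M\ne0$ this has two roots, which are the two idempotents up to scale. If $\det M=0$ it has the double root $[M]$, so $\mathbb P(A)\cap\Sigma=\{[M]\}$, and the only possible limit cycle is $2[M]$. Every fibre of $\pi$ is one point.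

## 2. Normality, branches, and connected fibres

An integral variety $X$ is normal if all its local rings are integrally closed. Its normalization $\nu:X^\nu\to X$ is finite and birational with $X^\nu$ normal, and a dominant morphism from a normal variety to $X$ factors through $\nu$. If $X$ is normal, then $\nu$ is an isomorphism. So two points of $X^\nu$ over one point of $X$ rule out normality. The nodal cubic is the simplest instance: its normalization is $\mathbb P^1$, with two points over the node.

**Zariski's Main Theorem** (Hartshorne, *Algebraic Geometry*, III.11.4)**.** Let $f:Y\to X$ be a projective birational morphism of noetherian integral schemes, with $X$ normal. Then every fibre of $f$ is connected.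

**Serre's criterion.** $X$ is normal if and only if it satisfies $R_1$ (regular in codimension one) and $S_2$ (each local ring $\mathcal O$ of $X$ has depth at least $\min(2,\dim\mathcal O)$). Cohen–Macaulay means that depth equals dimension at every point, so it implies $S_2$; Gorenstein implies Cohen–Macaulay.

A variety can be regular in codimension one and still have two branches at a point. Glue the points $(0,0)$ and $(1,0)$ of the plane by taking the ring $R=\{f\in\mathbb C[x,y]: f(0,0)=f(1,0)\}$. It contains $x^2-x$, $y$ and $xy$. It is a submodule of the finite $\mathbb C[x^2-x,y]$-module $\mathbb C[x,y]$, so it is a finitely generated algebra. After inverting $x^2-x$ or $y$ it contains $x$, since $x=x(x^2-x)/(x^2-x)=xy/y$ and $x(x^2-x)\in R$. So the surface is a plane away from one point, and $R_1$ holds. But $x$ is in the fraction field and is integral over $R$, because $x^2-x\in R$, while $x\notin R$. So $R$ is not normal, and by Serre's criterion $S_2$ fails. Theorem 2 says that $Red(n)$ has this same combination of properties.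

## 3. Disconnected cycles separate branches

**Step 1: $\pi$ is projective and birational.** This is needed before Zariski's theorem can be applied. Let $D$ be the algebra of diagonal matrices. The map $PGL_n\to Sym^n\Sigma$, $g\mapsto g\cdot Z(D)$, is constant on cosets of $N$, which permutes the coordinate idempotents. So it descends to a morphism on $PGL_n/N=Red(n)^0$, and this morphism is $Z$. The variety $Red(n)$ is irreducible, being the closure of an orbit of a connected group, and the orbit $Red(n)^0$ is open in its closure. The graph of $Z$ is closed in $Red(n)^0\times Sym^n\Sigma$, so over $Red(n)^0$ the closure $\Gamma$ adds nothing to it. Hence $\Gamma$ is irreducible and projective, and $\pi$ is an isomorphism over $Red(n)^0$. In particular $\pi$ is projective and birational, and it is surjective because its image is closed and contains a dense set.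

**Step 2: where limit cycles can live.** We confine the fibre $\pi^{-1}(A)$ to something computable from $A$. Put
$$K_A=\mathbb P(A)\cap\Sigma,$$
the set of rank one elements of $A$ up to scale. Then
$$(A,z)\in\Gamma\ \Longrightarrow\ \operatorname{supp}z\subset K_A. \tag{1}$$
Indeed, the set $\{(A,(z_1,\dots,z_n)): z_i\in\mathbb P(A)\text{ for all }i\}$ is closed in $Red(n)\times\Sigma^n$. Its image in $Red(n)\times Sym^n\Sigma$ under the finite quotient map is closed. That image contains $(A,Z(A))$ for $A\in Red(n)^0$, so it contains $\Gamma$.

**Step 3: multiplicities at isolated points are locally constant.** This will detect disconnectedness. Suppose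
$$K_A=K_0\sqcup\{x_1\}\sqcup\dots\sqcup\{x_m\}\quad\text{with }K_0\text{ closed.} \tag{2}$$
We claim that the vector $(\operatorname{mult}_{x_1}z,\dots,\operatorname{mult}_{x_m}z)$ is locally constant on $\pi^{-1}(A)$. By (1), $\pi^{-1}(A)$ is contained in the image of $K_A^n$. Now $K_A^n$ is the disjoint union of the finitely many closed products in which each factor is $K_0$ or one $\{x_i\}$. For a given vector $(a_1,\dots,a_m)$, the union of the products in which $\{x_i\}$ occurs exactly $a_i$ times for each $i$ is closed and $S_n$-stable. Its image in $Sym^n\Sigma$ is closed, because the quotient map is finite, and it consists exactly of the cycles supported in $K_A$ with multiplicity vector $(a_i)$. So the cycles supported in $K_A$ form a finite disjoint union of closed sets, one for each vector. This proves the claim. If $N$ different vectors occur on $\pi^{-1}(A)$, then $\pi^{-1}(A)$ has at least $N$ connected components.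

**Proposition 3.** Let $X=Red(n)$, let $A\in X$, and suppose that (2) holds. If the multiplicity vectors of Step 3 take at least $N$ distinct values on $\pi^{-1}(A)$, then $X^\nu$ has at least $N$ points over $A$. In particular, if $N\ge2$, then $X$ is not normal.

*Proof.* By Step 3, $\pi^{-1}(A)$ has at least $N$ connected components. Let $\Gamma^\nu$ be the normalization of $\Gamma$. It maps onto $\Gamma$, so the fibre of $\Gamma^\nu$ over $A$ maps onto $\pi^{-1}(A)$ and also has at least $N$ connected components. Since $\Gamma^\nu$ is normal and dominates $X$, the map $\Gamma^\nu\to X$ factors as $\Gamma^\nu\to X^\nu\to X$. The variety $\Gamma^\nu$ is projective, being finite over $\Gamma$, so $\Gamma^\nu\to X^\nu$ is projective. It is birational because $\Gamma^\nu\to X$ and $X^\nu\to X$ are. As $X^\nu$ is normal, Zariski's Main Theorem says that its fibres are connected. The fibre of $\Gamma^\nu$ over $A$ is the union, over the points of the finite set $\nu^{-1}(A)$, of these connected fibres. So it has at most $\#\nu^{-1}(A)$ components, and $N\le\#\nu^{-1}(A)$. $\square$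

So we need an algebra $A\in Red(n)$ with isolated points in $K_A$, and two limit cycles over $A$ with different multiplicities there.

## 4. Limits obtained from one linear relation among rank one tensors

We need a way to produce points of $\Gamma$ at the boundary. For a decomposition $V=E\oplus F$ we regard $\operatorname{Hom}(E,F)=F\otimes E^*$ as the subspace of $\mathfrak{gl}(V)$ of maps that kill $F$ and send $E$ to $F$. The product of any two such maps is zero. The tensor $p\otimes q$ is the map $e\mapsto q(e)p$, and it has rank one if $p,q\neq0$. If $\dim V=n$, we identify $V$ with $\mathbb C^n$.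

**Lemma 4.** Let $V=E\oplus F$ with $\dim V=n$. Let $P_i\in F$ and $Q_i\in E^*$ $(1\le i\le n)$ be nonzero, such that the $P_i$ span $F$, the $Q_i$ span $E^*$, and $\sum_iP_i\otimes Q_i=0$. Suppose that $U=\langle P_i\otimes Q_i\rangle$ has dimension $n-1$. Then
$$\Big(\mathbb CI\oplus U,\ \sum_{i=1}^n[P_i\otimes Q_i]\Big)\in\Gamma .$$

*Proof.* **Step 1: turn the relation into a basis of $V$.** We want an honest diagonal algebra whose idempotents have $P_i\otimes Q_i$ as their $\operatorname{Hom}(E,F)$-components. Let $P:\mathbb C^n\to F$ send the $i$-th basis vector to $P_i$, and let $Q:E\to\mathbb C^n$, $Q(e)=(Q_1(e),\dots,Q_n(e))$. Then $P$ is surjective, because the $P_i$ span, and $Q$ is injective, because the $Q_i$ span $E^*$. Also $PQ(e)=\sum_iQ_i(e)P_i=0$. Since $\dim E+\dim F=n$, the image of $Q$ is all of $\ker P$. Choose a linear map $\sigma:F\to\mathbb C^n$ with $P\sigma=\mathrm{id}_F$, and let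
$$\theta:E\oplus F\to\mathbb C^n,\qquad \theta(e,f)=Q(e)+\sigma(f).$$
If $\theta(e,f)=0$, applying $P$ gives $f=0$, and then $Q(e)=0$ gives $e=0$. So $\theta$ is an isomorphism. Moreover $P\theta=\mathrm{pr}_F$, that is, $\mathrm{pr}_F\,\theta^{-1}=P$.

**Step 2: read off components.** With $D$ the diagonal matrices, $\theta^{-1}D\theta\subset\mathfrak{gl}(V)$ is diagonal in a basis of $V$, with rank one idempotents $\epsilon_i=\theta^{-1}E_{ii}\theta$. The $\operatorname{Hom}(E,F)$-component of $\theta^{-1}d\,\theta$ is
$$\mathrm{pr}_F\,\theta^{-1}d\,\theta|_E=PdQ .$$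
For $d=E_{ii}$ it is $e\mapsto Q_i(e)P_i$, which is $P_i\otimes Q_i\neq0$. Hence $\{PdQ:d\in D\}=U$.

**Step 3: scale so that only this component survives.** Conjugate by $h_s=\mathrm{id}_E\oplus s\,\mathrm{id}_F$ and let $s\to\infty$. The components in $\operatorname{Hom}(E,F)$, $\mathfrak{gl}(E)\oplus\mathfrak{gl}(F)$ and $\operatorname{Hom}(F,E)$ are multiplied by $s$, $1$ and $s^{-1}$. Dividing by $s$ gives
$$s^{-1}h_s\epsilon_ih_s^{-1}\to P_i\otimes Q_i,\qquad s^{-1}h_s\theta^{-1}d\,\theta h_s^{-1}\to PdQ .$$
So $[h_s\epsilon_ih_s^{-1}]\to[P_i\otimes Q_i]$. Any limit point of the $n$-dimensional spaces $h_s\theta^{-1}D\theta h_s^{-1}$ in the compact Grassmannian contains $I$ and all $PdQ$, so it contains $\mathbb CI\oplus U$. The sum is direct since the elements of $U$ have square zero. It has dimension $n$, so it is the only limit point, and the spaces converge to it. The pairs $(h_s\theta^{-1}D\theta h_s^{-1},\sum_i[h_s\epsilon_ih_s^{-1}])$ lie on the graph of $Z$, and $\Gamma$ is closed. $\square$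

**The case $n=3$, $\dim E=1$, $\dim F=2$.** Let $A=\mathbb CI\oplus\operatorname{Hom}(E,F)$. An element $cI+u$ with $c\ne0$ is invertible, and every nonzero $u\in\operatorname{Hom}(E,F)$ has rank one, so $K_A=\mathbb P(F)=\mathbb P^1$. Given three distinct points $[a],[b],[c]$ of $\mathbb P(F)$, there is a relation $\alpha a+\beta b+\gamma c=0$ with all coefficients nonzero. Lemma 4 applies and puts $[a]+[b]+[c]$ in the fibre. The fibre is closed and lies in $Sym^3\mathbb P^1$ by (1), so it is all of $Sym^3\mathbb P^1$. This fibre is three-dimensional but irreducible, hence connected, and it tells us nothing against normality. A large fibre is not enough. We need isolated points in $K_A$.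

## 5. A square-zero algebra with exactly $m$ rank one points

We look for spaces $U'\subset\operatorname{Hom}(E',F')$ of dimension $m-1$, with $m=\dim E'+\dim F'$, spanned by $m$ rank one tensors with sum zero, and containing no other rank one tensors. A natural supply comes from rows and columns. Let $F'=\mathbb C^b$, $E'=\mathbb C^c$, and let $Y=(y_{ij})$ be a $b\times c$ matrix with no zero entry. The matrices with a single nonzero row, equal to a row of $Y$, and those with a single nonzero column, equal to a column of $Y$, have rank one. The rows add up to $Y$ and so do the columns. So there is one relation among $b+c$ tensors.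

**Two columns are too few.** Take $c=2$ and let $Y$ have rows $(1,1/i)$, $1\le i\le b$. For $s\ne-1,\dots,-b$ let $X(s)$ be the matrix with $i$-th row $\frac1{i+s}(-s,\,1)$. It has rank one. It also lies in the span of the rows and columns: with $\lambda_i=-\frac{s}{i+s}$, $\mu_1=0$, $\mu_2=1$, its entries are $(\lambda_i+\mu_1)\cdot1=-\frac s{i+s}$ and $(\lambda_i+\mu_2)\cdot\frac1i=\frac{i}{i+s}\cdot\frac1i=\frac1{i+s}$. As $s\to-i$ the point $[X(s)]$ tends to the $i$-th row matrix, since $(i,1)$ is proportional to $(1,1/i)$. As $s\to\infty$ it tends to the first column matrix, and at $s=0$ it is the second. So all $b+2$ points lie on one rational curve of rank one matrices in the span, and none of them is isolated. What makes this possible is that the matrix $(1/y_{ij})$ has rank at most $2$; the proof below uses rank $3$ at exactly this place.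

**The space $U'$.** Let $m\ge6$, $b=m-3\ge3$, $F'=\mathbb C^b$, $E'=\mathbb C^3$, and put
$$w_{ij}=i^{\,j-1},\qquad y_{ij}=1/w_{ij}\qquad(1\le i\le b,\ 1\le j\le3).$$
The Vandermonde matrix $W=(w_{ij})$ has nonzero entries and rank $3$. So no two of its columns are proportional. No two rows $(1,i,i^2)$ are proportional either. For $m=6$,
$$W=\begin{pmatrix}1&1&1\\1&2&4\\1&3&9\end{pmatrix},\qquad Y=\begin{pmatrix}1&1&1\\1&1/2&1/4\\1&1/3&1/9\end{pmatrix},\qquad \det W=2 .$$
Let
$$U'=\big\{\big((\lambda_i+\mu_j)\,y_{ij}\big)_{i,j}:\lambda\in\mathbb C^b,\ \mu\in\mathbb C^3\big\}\subset F'\otimes E'^*=\operatorname{Hom}(E',F').$$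
Let $\rho_i$ be the matrix whose $i$-th row is that of $Y$ and whose other rows are zero, and $\gamma_j$ the matrix whose $j$-th column is that of $Y$ and whose other columns are zero. These rank one matrices span $U'$. Let
$$(x_1,\dots,x_m)=(\rho_1,\dots,\rho_b,-\gamma_1,-\gamma_2,-\gamma_3),\qquad x_i=p_i\otimes q_i .$$
We record what is needed.

* $\sum_ix_i=Y-Y=0$. If $((\lambda_i+\mu_j)y_{ij})=0$, then $\lambda_i=-\mu_j$ for all $i,j$, so $(\lambda,\mu)$ is a multiple of $((1,\dots,1),(-1,-1,-1))$. Hence $\sum_i x_i=0$ is the only linear relation among the $x_i$ up to scale, and $\dim U'=m-1$.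
* The points $[x_i]$ are distinct, because the matrices have different supports.
* The $p_i$ span $F'$, because the $\rho_i$ give all basis vectors. The $q_i$ span $E'^*$, because the $\gamma_j$ give all dual basis vectors.

**Claim 5.** The only rank one elements of $U'$, up to scalars, are $x_1,\dots,x_m$.

*Proof.* Let $X=((\lambda_i+\mu_j)y_{ij})$ have rank one, $X=(u_iv_j)$, and put
$$z_{ij}=\lambda_i+\mu_j=u_iv_jw_{ij}.$$
The matrices $X$ and $z$ have the same support $R\times C$, where $R=\{i:u_i\ne0\}$ and $C=\{j:v_j\neq0\}$ are nonempty. We go through the possible shapes of the support.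

* **A row and a column are missing:** there are $i_0\notin R$ and $j_0\notin C$. From $z_{ij_0}=0$ for all $i$, $\lambda$ is constant. From $z_{i_0j}=0$ for all $j$, $\mu$ is constant. So $z$ is constant, and it equals $z_{i_0j_0}=0$. Then $X=0$, a contradiction.
* **Only columns are missing:** $R$ is everything and $j_0\notin C$. Again $\lambda$ is constant, so $z_{ij}=z_j$ depends only on $j$. For $j\in C$ we have $w_{ij}=\frac{z_j}{v_j}\cdot\frac1{u_i}$ with $z_j\ne0$, so the columns of $W$ indexed by $C$ are all proportional to $(1/u_i)_i$. Hence $|C|=1$. With $C=\{j\}$, the $j$-th column of $X$ is $(z_jy_{ij})_i$ and the others vanish, so $X$ is a multiple of $\gamma_j$.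
* **Only rows are missing:** $C$ is everything and $i_0\notin R$. Now $\mu$ is constant, so $z_{ij}=z_i$ depends only on $i$. For $i\in R$ we have $w_{ij}=\frac{z_i}{u_i}\cdot\frac1{v_j}$, so the rows of $W$ indexed by $R$ are proportional. Hence $|R|=1$, and $X$ is a multiple of $\rho_i$ for the one $i\in R$.
* **Full support:** dividing, $w_{ij}=\frac{\lambda_i}{u_i}\cdot\frac1{v_j}+\frac1{u_i}\cdot\frac{\mu_j}{v_j}$, a sum of two matrices of rank at most one. So $\operatorname{rank}W\le2$, a contradiction. $\square$

## 6. Why these $m$ points alone give a single cycle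

The first thing to try is $V=E'\oplus F'$, $n=m$, and $A'=\mathbb CI\oplus U'$. Then $K_{A'}$ is finite, since an element $cI+u$ with $c\ne0$ is invertible. So any second limit cycle over $A'$ would disprove normality. Lemma 4 with $P_i\otimes Q_i=x_i$ gives the cycle $[x_1]+\dots+[x_m]$. But it gives no other cycle over $A'$. In Lemma 4 the $m$ tensors must be multiples of the $x_k$ and must span $U'$, so at least $m-1$ of the points $[x_k]$ occur. If exactly $m-1$ occur, one of them occurs twice and the other $m-2$ once. The $m-1$ corresponding $x_k$ are linearly independent, since the only relation involves all $m$. Then sum zero forces the tensors that occur once to vanish, and they do not.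

The obstruction is therefore precise: the relation $\sum x_i=0$ needs every $x_k$. To lose $x_k$ from the cycle, we must have other rank one tensors whose sum is $x_k$, and which move away from $x_k$ in the limit. There has to be room for them in the limit algebra.

How much room? Suppose we add to $E'$ and $F'$ spaces $E''$ and $F''$ of dimensions $a$ and $c$, and add all of $\operatorname{Hom}(E'',F'')$ to $U'$. Then $n$ grows by $a+c$ and $\dim U$ grows by $ac$, and both must grow equally. Now $ac=a+c$ means $(a-1)(c-1)=1$, so $a=c=2$. We add four to $n$, so the single tensor $x_k$ has to be replaced by five.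

**The five-term identity.** Write $x_k=f_0\otimes g_0$, and let $f_1,f_2$ be a basis of $F''$ and $g_1,g_2$ a basis of $E''^*$. Try four tensors that tend to the $f_\alpha\otimes g_\beta$ as $t\to0$:
$$\sum_{\alpha,\beta}(f_\alpha+t\,a_{\alpha\beta}f_0)\otimes(g_\beta+t\,b_{\alpha\beta}g_0).$$
The term of degree $0$ in $t$ is $(f_1+f_2)\otimes(g_1+g_2)$, which has rank one and can be removed by a fifth tensor. The terms of degree $1$ vanish if $a$ has column sums zero and $b$ has row sums zero. The term of degree $2$ is $(\sum_{\alpha,\beta} a_{\alpha\beta}b_{\alpha\beta})f_0\otimes g_0$. The choice $a=b=\begin{pmatrix}1&-1\\-1&1\end{pmatrix}$ meets both conditions, with $\sum_{\alpha,\beta} a_{\alpha\beta}b_{\alpha\beta}=4$. So for $t\ne0$ put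
$$\begin{aligned}
\eta_1&=(f_1+tf_0)\otimes(g_1+tg_0), & \eta_2&=(f_1-tf_0)\otimes(g_2-tg_0),\\
\eta_3&=(f_2-tf_0)\otimes(g_1-tg_0), & \eta_4&=(f_2+tf_0)\otimes(g_2+tg_0),\\
\eta_5&=-(f_1+f_2)\otimes(g_1+g_2).
\end{aligned}$$
All the terms, collected by type, are:

* in $F''\otimes E''^*$: $\sum_{\alpha,\beta}f_\alpha\otimes g_\beta-(f_1+f_2)\otimes(g_1+g_2)=0$;
* in $f_0\otimes E''^*$: $t f_0\otimes(g_1-g_2-g_1+g_2)=0$;
* in $F''\otimes g_0$: $t(f_1-f_1-f_2+f_2)\otimes g_0=0$;
* the multiple of $f_0\otimes g_0$: $t^2+t^2+t^2+t^2=4t^2$.

Hence
$$\eta_1+\eta_2+\eta_3+\eta_4+\eta_5=4t^2\,f_0\otimes g_0=4t^2\,x_k. \tag{3}$$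
For $t\ne0$ the five tensors $\frac1{4t^2}\eta_j$ replace $x_k$ in the relation. As points of projective space they tend to points of $\mathbb P(F'')\times\mathbb P(E''^*)$ as $t\to0$. The factor $\frac1{4t^2}$ blows up, but cycles only record points up to scale.

## 7. The point $A$ and its rank one elements

Let $m\ge6$, $1\le r\le m$, and let $E''_l,F''_l$ $(1\le l\le r)$ be two-dimensional spaces. Set
$$E=E'\oplus\bigoplus_{l=1}^rE''_l,\qquad F=F'\oplus\bigoplus_{l=1}^rF''_l,\qquad V=E\oplus F,$$
$$U=U'\oplus\bigoplus_{l=1}^r\operatorname{Hom}(E''_l,F''_l)\subset\operatorname{Hom}(E,F),\qquad A=\mathbb CI\oplus U .$$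
Then $\dim V=m+4r=n$ and $\dim U=(m-1)+4r=n-1$.

**The set $K_A$.** An element $cI+u$ with $u\in U$ and $c\neq0$ is invertible, because $u^2=0$. So it does not have rank one. An element of $U$ is block diagonal, and its rank is the sum of the ranks of its blocks. If it has rank one, exactly one block is nonzero, and that block has rank one. By Claim 5,
$$K_A=\{[x_1]\}\sqcup\dots\sqcup\{[x_m]\}\sqcup K_0,\qquad K_0=\bigsqcup_{l=1}^r\mathbb P(F''_l)\times\mathbb P(E''^*_l). \tag{4}$$
The set $K_0$ is closed, so (2) holds for this $A$. The smallest instance is $m=6$, $r=1$, $n=10$: six isolated points and one copy of $\mathbb P^1\times\mathbb P^1$.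

## 8. One limit cycle over $A$ for each $r$-element subset

**Proposition 6.** For every $S\subset\{1,\dots,m\}$ with $|S|=r$, the fibre $\pi^{-1}(A)$ contains a cycle $z_S$ with $\operatorname{mult}_{[x_k]}z_S=0$ for $k\in S$ and $\operatorname{mult}_{[x_i]}z_S=1$ for $i\notin S$. In particular $A\in Red(n)$.

*Proof.* Write $S=\{k_1,\dots,k_r\}$. For each $l$ choose bases $f_1,f_2$ of $F''_l$ and $g_1,g_2$ of $E''^*_l$ (they depend on $l$; we suppress this), put $f_0=p_{k_l}$ and $g_0=q_{k_l}$, and let $\eta^{(l)}_1,\dots,\eta^{(l)}_5$ be the five tensors of Section 6. They have rank one for $t\ne0$. By (3), $\sum_{j}\eta^{(l)}_j=4t^2x_{k_l}$.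

**Step 1: apply Lemma 4 for fixed $t\ne0$.** We want a point of $\Gamma$ near the desired one. Consider
$$x_i\ (i\notin S)\qquad\text{and}\qquad \tfrac1{4t^2}\eta^{(l)}_j\ (1\le l\le r,\ 1\le j\le5).$$
These are $(m-r)+5r=m+4r=n$ rank one elements of $F\otimes E^*$. Let $U_t$ be their span. We check the hypotheses.

* *Sum zero.* The sum is $\sum_{i\notin S}x_i+\sum_{l}x_{k_l}=\sum_{i=1}^mx_i=0$.
* *The left factors span $F$.* They include $p_i$ for $i\notin S$, and for each $l$ the vectors $f_1\pm tf_0$ and $f_2\pm tf_0$, whose span contains $f_0=p_{k_l}$, $f_1$ and $f_2$. So the span contains all $p_1,\dots,p_m$, hence $F'$, and all $F''_l$.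
* *The right factors span $E^*$.* They include $q_i$ for $i\notin S$, and for each $l$ the vectors $g_1\pm tg_0$ (from $\eta_1,\eta_3$) and $g_2\pm tg_0$ (from $\eta_4,\eta_2$), whose span contains $g_0=q_{k_l}$, $g_1$ and $g_2$. So the span contains all the $q_i$, hence $E'^*$, and all $E''^*_l$.
* *$\dim U_t=n-1$.* The $n$ elements satisfy a relation, so $\dim U_t\le n-1$. By (3), $U_t$ contains $x_k$ for $k\in S$. It contains the other $x_i$ by construction, so $U_t\supset U'$. Project $F\otimes E^*$ onto $\bigoplus_lF''_l\otimes E''^*_l$. The projection kills $U'$, and it sends $\eta^{(l)}_1,\dots,\eta^{(l)}_4$ to $f_1\otimes g_1,\ f_1\otimes g_2,\ f_2\otimes g_1,\ f_2\otimes g_2$. So it maps $U_t$ onto a space of dimension $4r$, with a kernel of dimension at least $m-1$. Hence $\dim U_t\ge(m-1)+4r=n-1$.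

Lemma 4 gives
$$\Big(\mathbb CI\oplus U_t,\ \sum_{i\notin S}[x_i]+\sum_{l,j}[\eta^{(l)}_j(t)]\Big)\in\Gamma\qquad(t\neq0).$$

**Step 2: let $t\to0$.** This makes the algebra become $A$ and moves the five-tuples into $K_0$. Every limit point of $U_t$ contains $U'$, which lies in all $U_t$, and contains the limits $f_\alpha\otimes g_\beta$ of $\eta^{(l)}_1,\dots,\eta^{(l)}_4$ for every $l$. So it contains $U$. Both have dimension $n-1$, so $U_t\to U$ and $\mathbb CI\oplus U_t\to A$. The points $[\eta^{(l)}_j(t)]$ tend to the points $[f_\alpha\otimes g_\beta]$ for $j\le4$, and are constantly $[(f_1+f_2)\otimes(g_1+g_2)]$ for $j=5$. All these limits lie in $\mathbb P(F''_l)\times\mathbb P(E''^*_l)\subset K_0$. So the cycles converge to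
$$z_S=\sum_{i\notin S}[x_i]+(5r\text{ points of }K_0,\text{ counted with multiplicity}).$$
Since $\Gamma$ is closed, $(A,z_S)\in\Gamma$. By (4) the points of $K_0$ are different from all $[x_k]$, so the multiplicities are as stated. $\square$

Two points of this argument deserve attention. The algebra $A$ does not depend on $S$, although $U_t$ does. And for $r=1$ the cycle $z_S$ cannot be obtained from Lemma 4 at $t=0$. A sum-zero relation among nonzero multiples of the $x_i$ $(i\notin S)$ and elements of $F''_1\otimes E''^*_1$ would give, in the direct summand $U'$, a relation with nonzero coefficients among $m-1$ of the $x_i$, and these are independent. One really has to pass through $t\ne0$.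

## 9. Proofs of the two theorems

**Proof of Theorem 1.** Given $n\ge10$, take $r=1$ and $m=n-4\ge6$. By Proposition 6, $\pi^{-1}(A)$ contains $z_{\{1\}}$ and $z_{\{2\}}$, whose multiplicities at $[x_1]$ are $0$ and $1$. By (4) and Step 3 of Section 3, $\pi^{-1}(A)$ is disconnected. The morphism $\pi$ is projective and birational, and $\Gamma$ and $Red(n)$ are integral. If $Red(n)$ were normal, Zariski's Main Theorem would make $\pi^{-1}(A)$ connected. So $Red(n)$ is not normal. $\square$

**Proof of Theorem 2, part 1.** The cycles $z_S$ with $|S|=r$ lie in the same fibre $\pi^{-1}(A)$. The multiplicity vector of $z_S$ at $[x_1],\dots,[x_m]$ is the indicator vector of the complement of $S$, so different $S$ give different vectors, $\binom mr$ of them. By Proposition 3 the normalization has at least $\binom mr$ points over $A$. For $n\ge10$ take $r=1$, $m=n-4\ge6$, which gives $\binom{n-4}1=n-4$. For $n=6r$ with $r\ge3$ take $m=2r\ge6$; then $m+4r=6r=n$ and $r\le m$, and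
$$\binom{2r}r=\prod_{k=1}^r\frac{r+k}k\ \ge\ 2^r=2^{n/6},$$
since $\frac{r+k}k\ge2$ for $k\le r$. $\square$

**Proof of Theorem 2, part 2.** $Red(n)$ is smooth in codimension one by the first known fact of Section 1, so it satisfies $R_1$. By Theorem 1 it is not normal for $n\ge10$, so by Serre's criterion $S_2$ fails. Cohen–Macaulay and Gorenstein schemes satisfy $S_2$, so $Red(n)$ is neither. The statement $\omega=\mathcal O(-3)$ on the smooth locus is the second known fact of Section 1. $\square$

## 10. The bound $n\ge10$ and small $n$

The bound comes from $n=m+4r$ with $r\ge1$ and $m=b+3\ge6$, where $b\ge3$ is needed for $W$ to have rank $3$. Nothing here claims that $10$ is optimal. On the other side, $Red(2)=\mathbb P^2$ is normal, as computed in Section 1, and $Red(4)$ is normal by the known facts. The argument does not determine normality for the individual values $5\le n\le9$.
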